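# Very tame sets in $\mathbb C^{2n}$ that no symplectic automorphism can straighten

## A very tame set that meets every symplectic image

**Theorem 1.** Let $n\ge 2$ and equip $\mathbb C^{2n}$ with $\omega=\sum_{i=1}^n dz_i\wedge dz_{n+i}$. There is a very tame set $E\subset\mathbb C^{2n}$ such that $g(\mathbb C^{2n})\cap E\neq\emptyset$ for every holomorphic $g:\mathbb C^{2n}\to\mathbb C^{2n}$ with $g^*\omega=\omega$. In particular $E$ is not symplectically tame.

Let us unpack this. The coordinates are $z_1,\dots,z_{2n}$, and the form $\omega$ pairs $z_i$ with $z_{n+i}$. A set or a sequence without repetition is *discrete* if it has no limit points in $\mathbb C^m$; for a set this means that each ball contains only finitely many of its points. Nothing below depends on whether $0\in\mathbb N$.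

**Definition (symplectic automorphism).** A holomorphic automorphism $F$ of $\mathbb C^{2n}$ is symplectic if $F^*\omega=\omega$. These automorphisms form the group $\mathrm{Aut}_{Sp}(\mathbb C^{2n})$.

**Definition (symplectically tame).** Put $\Delta=(1,\dots,1)^t$. A discrete sequence $\{a_j\}_{j\in\mathbb N}$ without repetition in $\mathbb C^{2n}$ is symplectically tame if some $F\in \mathrm{Aut}_{Sp}(\mathbb C^{2n})$ satisfies $F(a_j)=j\Delta$ for all $j$. An infinite discrete set $E$ is symplectically tame if some $F\in \mathrm{Aut}_{Sp}(\mathbb C^{2n})$ satisfies $F(E)=\mathbb N\cdot\Delta=\{(k,\dots,k):k\in\mathbb N\}$; equivalently, if some enumeration of $E$ without repetition is a symplectically tame sequence.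

**Definition (very tame).** An infinite discrete set $E\subset\mathbb C^m$ is very tame if there is a holomorphic automorphism $\Phi$ of $\mathbb C^m$ with Jacobian determinant identically $1$ (we say *volume-preserving*) such that $\Phi(E)=\mathbb N\cdot e_1=\{(k,0,\dots,0):k\in\mathbb N\}$.

Symplectic maps have Jacobian determinant $1$ (Lemma 4 below), and a linear map of determinant $1$ takes $\Delta$ to $e_1$. So symplectically tame implies very tame. The question, taken from Rafael B. Andrist, Gaofeng Huang, Frank Kutzschebauch, Josua Schott, "Parametric Symplectic Jet Interpolation", arXiv:2407.17581 (2024), is whether some very tame set in $\mathbb C^{2n}$ is not symplectically tame. Theorem 1 answers yes for every $n\ge2$, so for $n\ge 2$ the implication cannot be reversed.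

Note how strong the first sentence of Theorem 1 is: $g$ need not be injective or surjective, and it is only assumed to pull $\omega$ back to itself. Such a $g$ need not be an automorphism. For example,
$$h(z)=(e^{z_1},z_2,\dots,z_n,\;e^{-z_1}z_{n+1},z_{n+2},\dots,z_{2n})$$
satisfies $h^*\omega=\omega$, because
$$d(e^{z_1})\wedge d(e^{-z_1}z_{n+1})=e^{z_1}dz_1\wedge\big(e^{-z_1}dz_{n+1}-e^{-z_1}z_{n+1}dz_1\big)=dz_1\wedge dz_{n+1}.$$
It omits the whole hyperplane $\{z_1=0\}$ and is not injective. We shall use $h$ again.

The same method gives a quantitative version, in which $E$ is hit as often as we like. Write $|\cdot|$ for the Euclidean norm, $B(a,r)$ for the open ball and $B_r=B(0,r)$.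

**Theorem 2.** Let $n\ge2$ and let $\nu:[1,\infty)\to[1,\infty)$ be any nondecreasing function. There is a very tame set $E_\nu\subset\mathbb C^{2n}$ such that for every $c\in\mathbb C^*$ and every holomorphic $g:\mathbb C^{2n}\to\mathbb C^{2n}$ with $g^*\omega=c\,\omega$,
$$\#\{z:\ |z|<r,\ g(z)\in E_\nu\}>\nu(r)\qquad\text{for all } r\ge r_0(g).$$

**Corollary 3.** The family of very tame sets in $\mathbb C^{2n}$, $n\ge 2$, which is a single orbit of the volume-preserving automorphism group, is not a countable union of orbits of $\mathrm{Aut}_{Sp}(\mathbb C^{2n})$. The same holds for the group of automorphisms $F$ with $F^*\omega=c\,\omega$, $c\in\mathbb C^*$.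

A map with $c\neq1$ is $z\mapsto(cz_1,\dots,cz_n,z_{n+1},\dots,z_{2n})$.

## Tame sets by hand: $\mathbb C^2$, lines and a parabola

**The plane.** For $n=1$ we have $\omega=dz_1\wedge dz_2$ and $F^*\omega=\det(DF)\,\omega$. So symplectic and volume-preserving mean the same, and since a linear map of determinant $1$ sends $\Delta$ to $e_1$, "very tame" and "symplectically tame" coincide in $\mathbb C^2$. The hypothesis $n\ge2$ in Theorem 1 cannot be dropped.

**A line.** Is $\mathbb N e_1$ symplectically tame when $n\ge2$? Yes, and we can see it with linear maps. The map $z_{n+i}\mapsto z_{n+i}-z_i$ ($1\le i\le n$) is symplectic, since $dz_i\wedge d(z_{n+i}-z_i)=dz_i\wedge dz_{n+i}$. It takes $\Delta$ to $(1,\dots,1,0,\dots,0)$. The map $z_i\mapsto z_i-z_1$ ($2\le i\le n$), $z_{n+1}\mapsto z_{n+1}+z_{n+2}+\dots+z_{2n}$ is symplectic too: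
$$dz_1\wedge\sum_{i=1}^n dz_{n+i}+\sum_{i\ge2}(dz_i-dz_1)\wedge dz_{n+i}=\sum_{i=1}^n dz_i\wedge dz_{n+i}.$$
It takes $(1,\dots,1,0,\dots,0)$ to $e_1$. The composition sends $k\Delta$ to $ke_1$. Also $\mathbb Ne_{n+1}$ is symplectically tame, because $(z_1,z_{n+1})\mapsto(z_{n+1},-z_1)$ is symplectic and takes $e_{n+1}$ to $e_1$.

**A parabola.** Now take a very tame set produced by a map that is *not* symplectic. For $n\ge2$ let
$$A(z)=z+\tfrac12z_{n+1}^2\,e_2 .$$
This is an automorphism with inverse $z-\tfrac12z_{n+1}^2e_2$, and it has Jacobian determinant $1$ because $2\ne n+1$. It is not symplectic: $A^*\omega=\omega+z_{n+1}\,dz_{n+1}\wedge dz_{n+2}$. The set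
$$A^{-1}(\mathbb Ne_{n+1})=\{ke_{n+1}-\tfrac12k^2e_2:k\in\mathbb N\}$$
is very tame. But it is symplectically tame as well. Indeed, for a polynomial $G(z_{n+1},\dots,z_{2n})$ the shear $z_i\mapsto z_i+\partial G/\partial z_{n+i}$ ($1\le i\le n$) changes $\omega$ by $\sum_i d(\partial G/\partial z_{n+i})\wedge dz_{n+i}=d(dG)=0$, so it is symplectic. Take $G=\tfrac12z_{n+1}^2z_{n+2}$, so that
$$z_1\mapsto z_1+z_{n+1}z_{n+2},\qquad z_2\mapsto z_2+\tfrac12z_{n+1}^2 .$$
At the $k$-th point $z_{n+1}=k$ and $z_{n+2}=0$, so $z_1$ stays $0$ and $z_2$ becomes $-\tfrac12k^2+\tfrac12k^2=0$. The parabola has been moved to $\mathbb Ne_{n+1}$.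

So applying $A^{-1}$ to a thin set need not destroy symplectic tameness: a symplectic map can imitate $A$ on the line $\mathbb Ce_{n+1}$ by using the coordinate $z_1$, which is idle there. To produce a counterexample we need many points, so that no coordinate is idle. The same map $A$ will then do the job.

## Blocking maps while keeping an exit

To show that a set is not symplectically tame we need an obstruction that survives composition with all of $\mathrm{Aut}_{Sp}(\mathbb C^{2n})$. Here is one.

**Observation (a symplectically tame set can be avoided).** Let $n\ge2$. If $E$ is symplectically tame, there is an entire $g:\mathbb C^{2n}\to\mathbb C^{2n}$ with $g^*\omega=\omega$ and $g(\mathbb C^{2n})\cap E=\emptyset$.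

*Proof.* Let $F\in\mathrm{Aut}_{Sp}(\mathbb C^{2n})$ with $F(E)=\mathbb N\Delta$. Let $\Lambda$ be the linear map $z_1\mapsto z_1-z_2$, $z_{n+2}\mapsto z_{n+2}+z_{n+1}$, other coordinates fixed. It is symplectic, because
$$(dz_1-dz_2)\wedge dz_{n+1}+dz_2\wedge(dz_{n+2}+dz_{n+1})=dz_1\wedge dz_{n+1}+dz_2\wedge dz_{n+2}.$$
Moreover $\Lambda(\mathbb N\Delta)\subset\{z_1=0\}$. The map $h$ above satisfies $h^*\omega=\omega$, and its image misses $\{z_1=0\}$. Put $g=F^{-1}\circ\Lambda^{-1}\circ h$. It is entire with $g^*\omega=\omega$. If $g(z)\in E$, then $h(z)=\Lambda F(g(z))\in\Lambda(\mathbb N\Delta)\subset\{z_1=0\}$, which is impossible. $\square$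

So the last sentence of Theorem 1 follows from the first, and our task is to build a very tame $E$ that *blocks* all entire symplectic maps.

How does one block maps? The natural attempt is to choose very dense finite nets on the spheres $|\zeta|=j$, $j=1,2,\dots$, and to argue that a map $g$ with $\det Dg=1$ cannot cross such a sphere without hitting the net. This proves too much, if it proves anything: a set that blocks all maps with Jacobian $1$ is never very tame. For if $\Phi(E)=\mathbb Ne_1$ with $\Phi$ volume-preserving, then the map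
$$z\mapsto(e^{-z_2}z_1,\;e^{z_2},\;z_3,\dots,z_{2n})$$
has Jacobian determinant $1$, since $d(e^{-z_2}z_1)\wedge d(e^{z_2})=dz_1\wedge dz_2$. It misses $\{z_2=0\}\supset\mathbb Ne_1$, so $\Phi^{-1}$ composed with it misses $E$. Any successful blocking argument must therefore use more than $\det Dg=1$, and the nets must leave an exit that volume-preserving maps can use.

We leave the exit along one coordinate, $z_{n+1}$. Let
$$\pi:\mathbb C^{2n}\to\mathbb C^{2n-1}$$
forget the $(n+1)$-st coordinate; we keep the original indices $1,\dots,n,n+2,\dots,2n$ for the coordinates of $\mathbb C^{2n-1}$. The nets will sit in pieces of cylinders $\{|\pi(\zeta)|=\text{const},\ |\zeta_{n+1}|\le\text{const}\}$. The next lemma says that this shape, however dense the nets, is harmless for very tameness. It uses a classical consequence of Cartan's Theorem B: on an infinite discrete subset of $\mathbb C^m$ one can prescribe arbitrary values of an entire function. For $m=1$ and the set $\mathbb N$ this is the usual interpolation theorem in one variable.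

**Lemma 7.** Let $n\ge2$, and let $E'\subset\mathbb C^{2n}$ be infinite, with $\pi|_{E'}$ injective and $\pi(E')$ having only finitely many points in each ball of $\mathbb C^{2n-1}$. Then $E'$ and $A^{-1}(E')$ are very tame.

(The numbers 4 to 6 are reserved for the lemmas of the blocking argument.)

*Proof.* We number the points by the coordinate $\zeta_{n+1}$, and then use this number to kill the other coordinates. Enumerate $E'=\{\zeta^{(k)}\}_{k\in\mathbb N}$ without repetition. The points $\pi(\zeta^{(k)})$ are distinct and form a discrete set, so there is an entire $f$ on $\mathbb C^{2n-1}$ with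
$$f(\pi(\zeta^{(k)}))=k-\zeta^{(k)}_{n+1}\qquad(k\in\mathbb N).$$
The shear $\zeta_{n+1}\mapsto\zeta_{n+1}+f(\pi(\zeta))$ makes the $(n+1)$-st coordinate of the $k$-th point equal to $k$ and fixes the other coordinates. Next choose, for $i\ne n+1$, an entire function $h_i$ of one variable with $h_i(k)=-\zeta_i^{(k)}$ for all $k$. The automorphism $\zeta_i\mapsto\zeta_i+h_i(\zeta_{n+1})$ ($i\ne n+1$), $\zeta_{n+1}\mapsto\zeta_{n+1}$ moves the $k$-th point to $ke_{n+1}$. Finally the linear map with $e_{n+1}\mapsto e_1$, $e_1\mapsto-e_{n+1}$ and the other $e_i$ fixed has determinant $1$ and moves $ke_{n+1}$ to $ke_1$. Both shears have Jacobian $1$: each adds to some coordinates functions of the remaining ones. So the composition $\Phi$ shows that $E'$ is very tame. Since $A$ has Jacobian $1$, $\Phi\circ A$ shows that $A^{-1}(E')$ is very tame. $\square$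

The first shear in this proof changes $\omega$ by $dz_1\wedge df$, which vanishes exactly when $f$ depends on $z_1$ alone. So this particular recipe is not symplectic for general $f$; of course this alone proves nothing about $E'$.

Now let us try to block symplectic maps with cylindrical nets, without any shear. Suppose $g$ is symplectic and $|\pi\circ g|$ is bounded on some ball. We want to say that $g$ meets the net where $|\pi\circ g|$ crosses a given value, so we must know that $g_{n+1}$ stays below the height of the cylinder there. This is where the attempt stops: the translations $g(z)=z+a\,e_{n+1}$, $a\in\mathbb C$, are symplectic and all have the same $\pi\circ g$, while $g_{n+1}=z_{n+1}+a$ is as large as we please. No bound on $\pi\circ g$ controls $g_{n+1}$.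

Look at the same translations after applying $A$. The second coordinate of $A(z+ae_{n+1})$ is $z_2+\tfrac12(z_{n+1}+a)^2$, whose variation on a fixed ball grows with $a$. So after the shear a large translation in the exit direction is visible in the other coordinates. The next section shows that this is so for every symplectic map.

## The exit coordinate is a Poisson bracket

For holomorphic functions $f,h$ on an open subset of $\mathbb C^{2n}$ put
$$\{f,h\}=\sum_{i=1}^n\big(f_{z_i}h_{z_{n+i}}-f_{z_{n+i}}h_{z_i}\big)=\nabla f^{T}J\,\nabla h,\qquad J=\begin{pmatrix}0&I\\-I&0\end{pmatrix},$$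
where $\nabla f$ is the column of partial derivatives. For instance $\{z_1,z_{n+1}\}=1$ and $\{z_1,z_2\}=0$. In matrix form $\omega(u,v)=u^TJv$.

**Lemma 4.** Let $g$ be a holomorphic map from an open subset of $\mathbb C^{2n}$ to $\mathbb C^{2n}$ with $g^*\omega=c\,\omega$, $c\ne0$ a constant. Then $\{f\circ g,h\circ g\}=c\,\{f,h\}\circ g$ for all holomorphic $f,h$ on $\mathbb C^{2n}$, and $\det Dg=c^n$.

*Proof.* Write $M=Dg$. The hypothesis says $M^TJM=cJ$. Taking determinants, $M$ is invertible, and $c^{-1}J^{-1}M^TJ\cdot M=I$, so $M^{-1}=c^{-1}J^{-1}M^TJ$. Multiplying by $M$ on the left gives $MJ^{-1}M^TJ=cI$, i.e. $MJ^{-1}M^T=cJ^{-1}$. As $J^{-1}=-J$, this is $MJM^T=cJ$. By the chain rule $\nabla(f\circ g)=M^T(\nabla f)\circ g$, so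
$$\{f\circ g,h\circ g\}=(\nabla f\circ g)^T\,MJM^T\,(\nabla h\circ g)=c\,\{f,h\}\circ g .$$
Finally $\omega^n$ is a nonzero constant multiple of $dz_1\wedge\dots\wedge dz_{2n}$, so $g^*(\omega^n)=\det(Dg)\,\omega^n$. On the other hand $g^*(\omega^n)=(g^*\omega)^n=c^n\omega^n$. $\square$

From now on $n\ge2$. For a holomorphic map $g$ into $\mathbb C^{2n}$ put
$$H=A\circ g,\qquad Z=\pi\circ H,\qquad T=g_{n+1}=H_{n+1}.$$
So $H$ consists of $Z$ and $T$. We have $Z_1=g_1$ and $Z_2=g_2+\tfrac12g_{n+1}^2$; both indices survive under $\pi$ because $n\ge2$. The bracket of the two functions involved is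
$$\{z_1,\;z_2+\tfrac12z_{n+1}^2\}=\frac{\partial}{\partial z_{n+1}}\big(z_2+\tfrac12z_{n+1}^2\big)=z_{n+1}.$$
Applying Lemma 4 to $f=z_1$ and $h=z_2+\tfrac12z_{n+1}^2$ we get
$$g^*\omega=c\,\omega\ \Longrightarrow\ T=c^{-1}\{Z_1,Z_2\}.\tag{1}$$

A test: the symplectic shear $g$ with $G=-\tfrac12z_{n+1}^2z_{n+2}$, which undoes $A$ in the second coordinate. Here $Z_2=z_2-\tfrac12z_{n+1}^2+\tfrac12z_{n+1}^2=z_2$ and $Z_1=z_1-z_{n+1}z_{n+2}$. The bracket is $\{z_1-z_{n+1}z_{n+2},z_2\}=-\partial_{z_{n+2}}(z_1-z_{n+1}z_{n+2})=z_{n+1}=T$, as it must be. The symplectic map can hide the shear in $Z_2$, but only by putting it into $Z_1$.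

By contrast, the volume-preserving maps $g(z)=A^{-1}(z+ae_{n+1})$ have $H(z)=z+ae_{n+1}$ and $Z=\pi(z)$ for every $a$, and $T=z_{n+1}+a$ is arbitrary. For them (1) fails and the exit is open.

## Bounded $Z$ on a ball: $T$ is bounded and $H$ covers a ball

We shall use Cauchy's estimates for vector-valued functions: if $u(\xi)=\sum_k c_k\xi^k$ is holomorphic on $|\xi|<r$ with values in $\mathbb C^m$ and $|u|\le K$, then $|c_k|\le K/r^k$. (Write $c_k$ as the Cauchy integral over $|\xi|=s<r$, estimate the norm under the integral by $K/s^k$, and let $s\to r$.)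

**Lemma 5.** Let $m\ge1$ and $r,K,\eta>0$. There is $\delta>0$, depending only on $m,r,K,\eta$, such that every holomorphic $H:B(z_0,r)\to\mathbb C^m$ on a ball in $\mathbb C^m$ with $|H|\le K$ and $|\det DH(z_0)|\ge\eta$ satisfies
$$H(B(z_0,r))\supset\{y:\ |y-H(z_0)|\le\delta\}.$$

*Proof.* This is an inverse function theorem with explicit constants.

**Step 1: the derivative at $z_0$ is not too contracting.** Let $L=DH(z_0)$. For a unit vector $v$, Cauchy's estimate for $\xi\mapsto H(z_0+\xi v)$ gives $|Lv|\le K/r$, so $\|L\|\le K/r$. Now $|\det L|$ is the product of the $m$ singular values of $L$. The largest $m-1$ of them are at most $K/r$, so the smallest is at least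
$$\sigma:=\eta\,(r/K)^{m-1}>0 .$$
Hence $\|L^{-1}\|\le1/\sigma$.

**Step 2: the remainder is quadratically small.** Write $H(z_0+x)=H(z_0)+Lx+\rho(x)$. For $x=\xi v$, $|v|=1$, the Taylor coefficients satisfy $|c_k|\le K/r^k$. So for $|x|\le r/2$
$$|\rho(x)|\le\sum_{k\ge2}K(|x|/r)^k\le2K|x|^2/r^2 .$$

**Step 3: solve $H(z_0+x)=y$ by Brouwer.** Let
$$s=\min\{r/2,\ \sigma r^2/(4K)\},\qquad\delta=\sigma s/2 .$$
For $|x|\le s$ we get $|\rho(x)|\le(2Ks/r^2)\,s\le\sigma s/2$. Let $|y-H(z_0)|\le\delta$. The continuous map
$$x\mapsto L^{-1}\big(y-H(z_0)-\rho(x)\big)$$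
satisfies $|L^{-1}(y-H(z_0)-\rho(x))|\le\sigma^{-1}(\sigma s/2+\sigma s/2)=s$, so it sends $\{|x|\le s\}$ into itself. By Brouwer it has a fixed point $x$. Then $Lx=y-H(z_0)-\rho(x)$, i.e. $H(z_0+x)=y$, and $|x|\le s<r$. $\square$

**Lemma 6.** Let $r,\mu>0$, $\kappa\ge1$, and put $C=C(n,r,\mu,\kappa)=2n\kappa\mu^2/r^2$. There is $\delta=\delta(n,r,\mu,\kappa)>0$ with the following property. If $g:B(z_0,2r)\to\mathbb C^{2n}$ is holomorphic, $g^*\omega=c\,\omega$ with a constant $c$ satisfying $\kappa^{-1}\le|c|\le\kappa$, and $|Z|\le\mu$ on $B(z_0,2r)$, then $|T|\le C$ on $B(z_0,r)$ and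
$$H(B(z_0,r))\supset\{y:\ |y-H(z_0)|\le\delta\}.$$

*Proof.* **Step 1: bound the exit coordinate.** For $z\in B(z_0,r)$ we have $B(z,r)\subset B(z_0,2r)$, so Cauchy's estimate in each coordinate direction gives $|\partial_iZ_a(z)|\le\mu/r$ for all $i$ and $a$. The bracket $\{Z_1,Z_2\}$ is a sum of $2n$ terms, each a product of two such derivatives up to sign. By (1), $|T|\le\kappa\cdot2n(\mu/r)^2=C$ on $B(z_0,r)$.

**Step 2: cover a ball.** By Step 1, $|H|\le|Z|+|T|\le K:=\mu+C$ on $B(z_0,r)$. By Lemma 4 and $\det DA=1$, $|\det DH|=|c|^n\ge\kappa^{-n}$. Lemma 5 with $m=2n$ and $\eta=\kappa^{-n}$ gives a $\delta$ that depends only on $n,r,\mu,\kappa$. $\square$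

The constants $C$ and $\delta$ do not involve $g$. So heights of cylinders and densities of nets can be fixed before any map is given.

## Finite nets on cylinders, and the proof of Theorem 1

**Step 1: construct $E$.** For $j\ge1$ let
$$C_j=C(n,2^{-j-2},j+1,1),\qquad\delta_j=\delta(n,2^{-j-2},j+1,1)$$
be the constants of Lemma 6, and let
$$K_j=\{\zeta\in\mathbb C^{2n}:\ |\pi(\zeta)|=j,\ |\zeta_{n+1}|\le C_j\},$$
which is compact. We want finite sets $E'_j\subset K_j$ such that every point of $K_j$ is within distance $\delta_j$ of $E'_j$, and $\pi$ is injective on $E'=\bigcup_jE'_j$. Take a finite $\delta_j/2$-net of $K_j$ and treat its points one after another. The sphere $\{|w|=j\}\subset\mathbb C^{2n-1}$ has no isolated points, so infinitely many of its points lie within $\delta_j/2$ of $\pi(\zeta)$. Replace $\pi(\zeta)$ by one of these that has not been used so far, and keep $\zeta_{n+1}$. The new point lies in $K_j$ and has moved by at most $\delta_j/2$. Hence each point of $K_j$ is within $\delta_j/2+\delta_j/2$ of the new set. For different $j$ the images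 under $\pi$ lie on different spheres, so $\pi$ is injective on $E'$. Put
$$E=A^{-1}(E').$$

**Step 2: $E$ is very tame.** Each $E'_j$ is nonempty and finite, and $\pi(E'_j)$ lies on the sphere of radius $j$. So $E'$ is infinite and $\pi(E')$ has finitely many points in each ball. Lemma 7 applies.

**Step 3: set up the contradiction.** Suppose $g:\mathbb C^{2n}\to\mathbb C^{2n}\setminus E$ is holomorphic with $g^*\omega=\omega$. Form $H,Z,T$ as above. Since $H=A\circ g$ and $E'=A(E)$, we have $H(\mathbb C^{2n})\cap E'=\emptyset$. Fix an integer $j_0\ge1$ with $|Z(0)|<j_0$. We shall prove that $|Z|\le j_0$ everywhere.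

**Step 4: a downward induction.** *Claim: $|Z|\le j_0$ on $B_\lambda$ for every $\lambda\ge1$.* The purpose is to start from some bound $N$ for $|Z|$ on a larger ball, about which we know nothing else, and to lower it by one unit at a time. Each unit costs a bit of the radius, and the total cost must stay below $\lambda$. Put
$$R_j=\lambda(2-2^{-j}),\qquad\text{so}\qquad\lambda\le R_j<2\lambda,\quad R_{j+1}-R_j=\lambda2^{-j-1}\ge2^{-j-1}.$$
The map $Z$ is bounded on $B_{2\lambda}$, so there is an integer $N>j_0$ with $|Z|\le N$ on $B_{2\lambda}\supset B_{R_N}$. We show, for $j=N,N-1,\dots,j_0$, that $|Z|\le j$ on $B_{R_j}$. For $j=N$ this is the choice of $N$.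

Let $N>j\ge j_0$ and assume $|Z|\le j+1$ on $B_{R_{j+1}}$. Suppose $|Z|\le j$ fails somewhere on $B_{R_j}$. As $|Z(0)|<j_0\le j$ and $B_{R_j}$ is connected, there is $z_0\in B_{R_j}$ with $|Z(z_0)|=j$. Put $r=2^{-j-2}$. Then $B(z_0,2r)\subset B_{R_{j+1}}$, because $R_j+2^{-j-1}\le R_{j+1}$. So Lemma 6 applies with $\mu=j+1$, $\kappa=1$. It gives two things. First, $|T(z_0)|\le C_j$, hence $H(z_0)\in K_j$: the map is at the cylinder below its height, not in the exit. Second, $H(B(z_0,r))$ contains the closed $\delta_j$-ball around $H(z_0)$. Since $H(z_0)\in K_j$, that ball contains a point of $E'_j$, contradicting $H(\mathbb C^{2n})\cap E'=\emptyset$. So $|Z|\le j$ on $B_{R_j}$.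

At $j=j_0$ we obtain $|Z|\le j_0$ on $B_{R_{j_0}}\supset B_\lambda$, which is the claim.

**Step 5: Liouville.** Since $\lambda\ge1$ is arbitrary, $Z$ is a bounded entire map, hence constant. Then $2n-1$ of the rows of $DH$ vanish and $\det DH=0$. But $\det DH=\det DA\cdot\det Dg=1$ by Lemma 4. This contradiction shows that $E$ meets $g(\mathbb C^{2n})$ for every entire $g$ with $g^*\omega=\omega$.

**Step 6: $E$ is not symplectically tame.** By the Observation above, a symplectically tame set is missed by some entire $g$ with $g^*\omega=\omega$. No such $g$ misses $E$. $\blacksquare$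

## Prescribed counting functions: proof of Theorem 2

To force many hits instead of one, we put many points near each point of the cylinder. If $g$ hits $E_\nu$ at most $\nu(2\lambda)$ times in $B_{2\lambda}$, the induction can no longer descend to a fixed $j_0$; it stops at an index of size about $\nu(2\lambda)$. We save the argument by letting the radii of the cylinders grow so slowly that even at this index the radius is at most $\sqrt\lambda+1$. Then $Z$ grows sublinearly along such $\lambda$, which is still enough for Liouville. The unknown constant $c$ is handled by taking $\kappa=j$ in Lemma 6: eventually $j\ge\max(|c|,|c|^{-1})$.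

**Step 1: choose the radii.** Replacing $\nu(r)$ by $\nu(r)+r$, which only strengthens the statement, we may assume $\nu(r)\to\infty$. For integers $j\ge1$ put
$$\tau(j)=\inf\{\lambda\ge1:\ \lceil\nu(2\lambda)\rceil\ge j\}<\infty,\qquad b_j=\sqrt{\tau(j)}+1-\tfrac1{j+1}.$$
Clearly $\tau$ is nondecreasing. It tends to $\infty$: if $j>\lceil\nu(2\Lambda)\rceil$, then $\lceil\nu(2\lambda)\rceil<j$ for all $1\le\lambda\le\Lambda$, so $\tau(j)\ge\Lambda$. Hence $b_j>0$ and $b_j$ is strictly increasing to $\infty$. If $\lambda\ge1$ and $j=\lceil\nu(2\lambda)\rceil$, which is $\ge1$, then $\tau(j)\le\lambda$ by definition, so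
$$b_{\lceil\nu(2\lambda)\rceil}\le\sqrt\lambda+1\qquad(\lambda\ge1).\tag{2}$$

**Step 2: construct $E_\nu$.** Let
$$C_j=C(n,2^{-j-2},b_{j+1},j),\quad\delta_j=\delta(n,2^{-j-2},b_{j+1},j),\quad K_j=\{\zeta:\ |\pi(\zeta)|=b_j,\ |\zeta_{n+1}|\le C_j\}.$$
Choose finite $E'_j\subset K_j$ such that every closed ball of radius $\delta_j$ centred at a point of $K_j$ contains at least $j+1$ points of $E'_j$, and $\pi$ is injective on $E'=\bigcup_jE'_j$. To do this, take a finite $\delta_j/2$-net of $K_j$ and replace each of its points by $j+1$ points of $K_j$ within $\delta_j/2$ of it, with the same $(n+1)$-st coordinate, so that all $\pi$-images are distinct. This is possible as before, because the sphere of radius $b_j$ has no isolated points and only finitely many points are excluded at each choice. The radii $b_j$ are distinct, so $\pi$ is injective on $E'$. Put $E_\nu=A^{-1}(E')$. Since $b_j\to\infty$, $\pi(E')$ has finitely many points in each ball, and $E_\nu$ is very tame by Lemma 7.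

**Step 3: bound $Z$ when there are few hits.** Let $g$ be entire with $g^*\omega=c\,\omega$, and form $H,Z,T$. Note that $g^{-1}(E_\nu)=H^{-1}(E')$. Fix an integer $j_0\ge\max(|c|,|c|^{-1})$ with $b_{j_0}>|Z(0)|$. Suppose $\lambda\ge1$ satisfies
$$\#(g^{-1}(E_\nu)\cap B_{2\lambda})\le\nu(2\lambda),\tag{3}$$
and put $j_1=\max(j_0,\lceil\nu(2\lambda)\rceil)$. *Claim: $|Z|\le b_{j_1}$ on $B_\lambda$.*

With $R_j=\lambda(2-2^{-j})$ as before, choose $N>j_1$ with $|Z|\le b_N$ on $B_{2\lambda}$; this is possible because $b_j\to\infty$. We show $|Z|\le b_j$ on $B_{R_j}$ for $j=N,N-1,\dots,j_1$. The case $j=N$ holds by the choice of $N$. Let $N>j\ge j_1$ and $|Z|\le b_{j+1}$ on $B_{R_{j+1}}$. If $|Z|\le b_j$ fails on $B_{R_j}$, then, as $|Z(0)|<b_{j_0}\le b_j$ and $B_{R_j}$ is connected, there is $z_0\in B_{R_j}$ with $|Z(z_0)|=b_j$. Put $r=2^{-j-2}$; then $B(z_0,2r)\subset B_{R_{j+1}}$. Since $j\ge j_0\ge\max(|c|,|c|^{-1})$, Lemma 6 applies with $\mu=b_{j+1}$ and $\kappa=j$. It gives $|T(z_0)|\le C_j$, so $H(z_0)\in K_j$. It also gives that $H(B(z_0,r))$ contains the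 closed $\delta_j$-ball about $H(z_0)$, hence at least $j+1$ points of $E'$. Choose a preimage under $H$ in $B(z_0,r)\subset B_{2\lambda}$ for each of them. These preimages are distinct and lie in $g^{-1}(E_\nu)$. So
$$\#(g^{-1}(E_\nu)\cap B_{2\lambda})\ge j+1>j_1\ge\nu(2\lambda),$$
contradicting (3). Hence $|Z|\le b_j$ on $B_{R_j}$. For $j=j_1$ this gives the claim, since $R_{j_1}\ge\lambda$.

**Step 4: few hits cannot occur for arbitrarily large radii.** By the claim and (2), every $\lambda$ with (3) satisfies
$$|Z|\le\max(b_{j_0},\sqrt\lambda+1)\qquad\text{on }B_\lambda .$$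
Suppose there were such $\lambda$ tending to $\infty$. For fixed $z$ and $\lambda>|z|$, Cauchy's estimate on $B(z,\lambda-|z|)\subset B_\lambda$ gives
$$|\partial_iZ_a(z)|\le\frac{\max(b_{j_0},\sqrt\lambda+1)}{\lambda-|z|}\longrightarrow0 .$$
So $DZ\equiv0$, and $\det DH=0$. But $\det DH=\det DA\cdot\det Dg=c^n\ne0$. Hence (3) fails for all sufficiently large $\lambda$. With $r=2\lambda$ this reads $\#(g^{-1}(E_\nu)\cap B_r)>\nu(r)$ for all sufficiently large $r$. $\blacksquare$

## Symplectic orbits of very tame sets: proof of Corollary 3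

**Step 1: one volume-preserving orbit.** If $\Phi(E)=\mathbb Ne_1=\Phi'(E')$ with $\Phi,\Phi'$ volume-preserving, then $\Phi'^{-1}\circ\Phi$ is volume-preserving and takes $E$ to $E'$. Conversely, if $\Psi$ is volume-preserving, then $\Psi(E)$ is very tame by way of $\Phi\circ\Psi^{-1}$. So the very tame sets form a single orbit.

**Step 2: escape a countable list by diagonal choice of $\nu$.** If the family of very tame sets were a countable union of orbits of one of the two groups, these would be orbits of infinite discrete sets $D_1,D_2,\dots$ (repeat sets if there are finitely many). So let $D_1,D_2,\dots$ be any infinite discrete sets in $\mathbb C^{2n}$. Put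
$$\nu(r)=1+\max_{1\le k\le r}\#(D_k\cap B_r)\qquad(r\ge1).$$
This is finite because the $D_k$ are discrete, it is at least $1$, and it is nondecreasing, because both the range of $k$ and the counts grow with $r$. Take $E_\nu$ from Theorem 2.

Suppose some automorphism $F$ with $F^*\omega=c\,\omega$, $c\in\mathbb C^*$, satisfied $F(E_\nu)=D_k$. Then $g=F^{-1}$ satisfies $g^*\omega=c^{-1}\omega$ and $g^{-1}(E_\nu)=F(E_\nu)=D_k$. So for all $r\ge k$
$$\#(g^{-1}(E_\nu)\cap B_r)=\#(D_k\cap B_r)\le\nu(r),$$
which contradicts Theorem 2 for large $r$. Hence $E_\nu$ is a very tame set that lies in none of the orbits of $D_1,D_2,\dots$ under the group of automorphisms with $F^*\omega=c\,\omega$, $c\in\mathbb C^*$. The orbits of its subgroup $\mathrm{Aut}_{Sp}(\mathbb C^{2n})$ are contained in those, so $E_\nu$ lies in none of them either. $\blacksquare$
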